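# Non-hyperbolic periodic points of every large period in convex billiards

## 1. Regular polygons in a round table

Take the unit disc as a billiard table. A trajectory leaves the boundary point with polar angle $\omega$ at an angle $\theta\in(0,\pi)$ to the counterclockwise tangent. The chord it follows subtends a central angle $2\theta$, and by symmetry it arrives, and is reflected, at the same angle $\theta$. So the billiard map is
$$f(\omega,\theta)=(\omega+2\theta,\ \theta),\qquad f^n(\omega,\theta)=(\omega+2n\theta,\ \theta).$$
A point has least period $n$ exactly when $\theta=\pi m/n$ with $0<m<n$ and $\gcd(m,n)=1$. For $m=1$ the trajectory is a regular $n$-gon, and it can be rotated, so these periodic points fill a whole circle $\{\theta=\pi/n\}$. At each periodic point of period $n$,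
$$Df^n=\begin{pmatrix}1&2n\\0&1\end{pmatrix},$$
with eigenvalues $1,1$. A periodic point is called hyperbolic if $Df^n$ has no eigenvalue of modulus $1$, so no periodic point of the disc is hyperbolic.

This picture looks fragile. If we dent the table slightly, there is no reason for a full circle of $n$-periodic points to survive. A few isolated $n$-gons may remain, and each of them may be hyperbolic. Can we deform the table so that *all* periodic points of large period are hyperbolic, and remain so under every further small deformation?

Look again at the $n$-gons with $n$ large. They run very close to the boundary: $\theta=\pi/n$ is small. Put $r=n\theta$. In this variable $f^n$ reads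
$$(\omega,r)\mapsto(\omega+2r,\ r),\tag{1}$$
a map that does not depend on $n$ and has the circle $r=\pi$ of fixed points. So, seen through the rescaling $r=n\theta$, the $n$-gons for all large $n$ look alike. We shall see that near the boundary every smooth convex table, in every dimension, has a limit picture of this kind, and that this decides the question.

## 2. Convex bodies, billiard maps, and the statements

Fix $d\ge1$.

**Definition (bodies).** A *smooth convex body* $K\subset\mathbb R^{d+1}$ is identified with its boundary $S:=\partial K$, the image of a $C^\infty$ embedding of the sphere $\mathbb S^d$ that bounds a strictly convex region and has everywhere positive Gaussian curvature. The space of these bodies carries the $C^k$ topologies, $2\le k\le\infty$, induced by the $C^k$ topology on the embeddings.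

**Definition (billiard map).** The phase space $M$ is the set of pairs $(q,v)$ with $q\in S$ and $v$ a unit vector pointing strictly into the interior; tangent (grazing) directions are excluded. The map $f$ sends $(q,v)$ to $(q',v')$, where $q'$ is the next point at which the ray $q+tv$, $t>0$, meets $S$, and $v'=v-2\langle v,\nu(q')\rangle\nu(q')$, with $\nu$ the inward unit normal. A point $x$ has period $n$ if $n$ is the least positive integer with $f^n(x)=x$. It is *hyperbolic* if $Df^n(x)$ has no eigenvalue of modulus $1$.

The problem comes from the paper of Mário Bessa, Gianluigi Del Magno, João Lopes Dias, José Pedro Gaivão and Maria Joana Torres, "Billiards in generic convex bodies have positive topological entropy", arXiv:2201.01362 (2022). Put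
$$m_d:=4\binom{2d+3}{4},$$
so $m_1=20$ and $m_2=140$. The following is known: there is a $C^\infty$-residual set $\mathcal R$ of smooth convex bodies such that, if a billiard inside a body in $\mathcal R$ has all periodic points with period $\ge m_d$ hyperbolic and this property is $C^2$-stable, then the closure of the set of those hyperbolic points contains a nontrivial hyperbolic basic set. Here *$C^2$-stable* means that the property also holds for every smooth convex body sufficiently $C^2$-close to the given one. *Residual* means containing a countable intersection of open dense sets. A *nontrivial hyperbolic basic set* is a set $\Lambda$ that is hyperbolic, infinite, transitive (it contains a dense orbit) and locally maximal: $\Lambda=\bigcap_{n\in\mathbb Z}f^n(\bar V)$ for some open neighborhood $V$ of $\Lambda$. We shall use none of these last notions.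

The question is whether the hypothesis of that theorem can hold: is there a $K\in\mathcal R$ such that, for every smooth convex body $K'$ sufficiently $C^2$-close to $K$ (including $K'=K$), all periodic points of period $\ge m_d$ of the billiard map of $K'$ are hyperbolic? The answer is no, for every $d\ge1$. To state the results we need some geometry of $S$.

**Notation.** $S$ carries the induced metric and $N:=UTS$ is its unit tangent bundle, of dimension $2d-1$. $g^s$ is the geodesic flow on $N$, with generator $Y$. The second fundamental form is $II(u,w)=-\langle d\nu(u),w\rangle$; it is positive definite. (For the unit sphere $\nu(q)=-q$ and $II(u,w)=\langle u,w\rangle$.) Put $\kappa(q,u)=II_q(u,u)>0$, a function on $N$. A geodesic of $S$, as a curve in $\mathbb R^{d+1}$, satisfies $q''=II(q',q')\,\nu$. So as a vector in $\mathbb R^{d+1}\times\mathbb R^{d+1}$, $Y(q,u)=(u,\kappa\nu)$.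

**Definition (prime, nondegenerate).** A *prime* closed geodesic $\gamma$ of length $\ell$ is a unit-speed closed geodesic whose lift $\Gamma=\{(\gamma(s),\gamma'(s))\}\subset N$ is a $g^s$-orbit of least period $\ell$. Its linearized Poincaré map $P$ is the map induced by $Dg^\ell$ on $T_xN/\mathbb RY$, $x\in\Gamma$. It is *nondegenerate* if $1\notin\operatorname{spec}P$. For $d=1$ the space $T_xN/\mathbb RY$ is $0$; we set $\chi_P:=1$, $\det(P-I):=1$, and $\partial K$ itself is a nondegenerate prime closed geodesic.

*Example.* Let $S$ be the spheroid $(x^2+y^2)/A^2+z^2/B^2=1$ and $\gamma$ its equator, of length $2\pi A$. Its principal curvatures there are $1/A$ along the equator and $A/B^2$ along the meridian, so the Gauss curvature along $\gamma$ is the constant $1/B^2$. Normal Jacobi fields solve $w''+w/B^2=0$, and $P$ is conjugate to the rotation by $2\pi A/B$. So $\gamma$ is nondegenerate if and only if $A/B\notin\mathbb Z$. For the round sphere $P=I$: great circles are degenerate.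

**Theorem 1.** Suppose $\partial K$ has a nondegenerate prime closed geodesic $\gamma$. Then there is $n_0$ such that for every $n\ge n_0$ the billiard map has a periodic point $z_n$ of least period $n$ for which $Df^n(z_n)$ has an eigenvalue of modulus $1$. More precisely, exactly two eigenvalues of $Df^n(z_n)$ (with multiplicity) are near $1$. They are $\{1,1\}$ or $\{e^{i\alpha_n},e^{-i\alpha_n}\}$ with $\alpha_n\ne0$, and $\alpha_n\to0$. The other $2d-2$ converge to $\operatorname{spec}P$.

**Theorem 2.** For every smooth convex body $K$ there are smooth convex bodies $K'$ arbitrarily $C^\infty$-close to $K$ such that $\partial K'$ has a nondegenerate prime closed geodesic. If $d=1$ one may take $K'=K$.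

**Corollary (the answer).** Let $K$ be any smooth convex body and $m\ge1$. Every $C^\infty$-neighborhood of $K$, hence every $C^k$-neighborhood ($2\le k\le\infty$), contains a smooth convex body with non-hyperbolic periodic points of every sufficiently large least period, in particular of periods $\ge m$. With $m=m_d$ and $k=2$: no $K$ as asked exists.

*Proof of the Corollary.* A $C^k$-neighborhood of $K$ is also a $C^\infty$-neighborhood. By Theorem 2 it contains a body $K'$ whose boundary has a nondegenerate prime closed geodesic. By Theorem 1, $K'$ has for every large $n$ a periodic point of least period $n$ at which $Df^n$ has an eigenvalue of modulus $1$. If some $K$ had the property in question, take for the neighborhood the $C^2$-neighborhood on which all periodic points of period $\ge m_d$ are hyperbolic: contradiction. $\square$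

The condition $K\in\mathcal R$ was not used, $m_d$ could be any integer, and "$C^2$-close" could be weakened to "$C^\infty$-close". For $d=1$ the conclusion holds for $K'=K$. For $d\ge2$ nothing is claimed about an individual body without a nondegenerate prime closed geodesic.

## 3. A kicked rotation and the sign of $\det(A-I)$

A first thought is to pick a periodic point of large period and deform the body until an eigenvalue lands on the unit circle. But eigenvalues depend continuously on the body, so a small deformation moves those of a fixed orbit only slightly. The orbit must already have an eigenvalue near the unit circle, and nothing so far provides one. The rescaled picture (1) does suggest where to look: near grazing directions, for eigenvalues near $1$. To see what must be proved, perturb (1) by hand. On $(\mathbb R/2\pi\mathbb Z)\times\mathbb R$ consider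
$$T_\epsilon(\omega,r)=(\omega+2r',\,r'),\qquad r'=r+\epsilon\sin\omega,\qquad \epsilon>0 .$$
Look for fixed points near the circle $r=\pi$. The first coordinate is fixed if and only if $r'=\pi$, that is, on the *curve* $r=\pi-\epsilon\sin\omega$. On that curve one scalar equation is left, $\mu(\omega):=r'-r=\epsilon\sin\omega=0$, with two solutions. Now
$$DT_\epsilon=\begin{pmatrix}1+2\epsilon\cos\omega&2\\ \epsilon\cos\omega&1\end{pmatrix},\qquad \det DT_\epsilon=1,\qquad \det(DT_\epsilon-I)=2-\operatorname{tr}DT_\epsilon=-2\epsilon\cos\omega=-2\mu'(\omega).$$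
At $\omega=0$ the trace is $2+2\epsilon>2$: hyperbolic. At $\omega=\pi$ the determinant of $DT_\epsilon-I$ is positive and the trace is $2-2\epsilon$; for $0<\epsilon<2$ the eigenvalues are non-real and on the unit circle. Three points are worth keeping.

* *A sign alone is not enough.* If $\epsilon>2$, then at $\omega=\pi$ the trace is below $-2$ and the point is hyperbolic with negative eigenvalues, although $\det(DT_\epsilon-I)>0$. The sign is decisive only when the pair is known to be close to $1$.
* *Preserving area is not enough.* The map $(\omega,r)\mapsto(\omega+2r',r')$ with $r'=r+\epsilon$ has Jacobian $1$ and no fixed points at all. What made $\mu$ change sign for $T_\epsilon$ was that $\mu$ has mean zero. For billiards this will come from *exactness*.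
* *In higher dimension, the sign sees all pairs at once.* The matrix $\operatorname{diag}(2,\frac12,3,\frac13)$ is symplectic (pair the first two coordinates and the last two) and hyperbolic, yet $\det(A-I)=1\cdot(-\frac12)\cdot2\cdot(-\frac23)=\frac23>0$. To isolate one pair we must know the sign of the product over the others. This is where $\det(P-I)\neq0$ comes in.

We recall the linear algebra fact used throughout: if a real matrix $A$ preserves a nondegenerate skew form $\Omega$, then $A^T\Omega A=\Omega$ gives $A^{-1}=\Omega^{-1}A^T\Omega$. So $A^{-1}$ and $A$ have the same characteristic polynomial, and the spectrum is invariant, with multiplicity, under $\lambda\mapsto1/\lambda$; since $A$ is real, also under $\lambda\mapsto\bar\lambda$.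

The plan for Theorem 1 is to carry out for $f^n$ what we did for $T_\epsilon$: find the limit of the rescaled map, find a circle of fixed points of the limit, solve all fixed-point equations but one, use exactness for the last one, and read off the sign of a determinant.

## 4. One bounce at a small angle

Identify $(x,\theta)=((q,u),\theta)\in N\times(0,\frac\pi2)$ with $(q,v)\in M$, $v=\cos\theta\,u+\sin\theta\,\nu(q)$. (Only the normal direction $v=\nu$ is missed.) We need the first-order change of $x$ and the second-order change of $\theta$. The reason is the rescaling to come: $n$ bounces with $\theta\sim1/n$ change $x$ by about $n\cdot\frac1n$ and change $r=n\theta$ by about $n\cdot n\cdot\frac1{n^2}$, so both terms survive in the limit.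

**Lemma 1.** There are $\theta_0\in(0,\pi/2)$ and a $C^\infty$ map $\hat f=(\hat f_1,\hat f_2):N\times(-\theta_0,\theta_0)\to N\times(-\frac\pi2,\frac\pi2)$ which equals $f$ for $\theta>0$ and satisfies $\hat f(x,0)=(x,0)$,
$$\partial_\theta\hat f_1(x,0)=b(x)Y(x),\quad b=\frac2\kappa,\qquad \hat f_2(x,\theta)=\theta+a(x)\theta^2+O(\theta^3),\quad a=\frac23\,\frac{Y\kappa}{\kappa^2}.$$

*A check by hand.* The statement is local, so test it on the parabola $y=x^2/2$. The chord from abscissa $x$ to $x+h$ has slope $x+\frac h2$. With $\Theta=\arctan$,
$$\theta=\Theta(x+\tfrac h2)-\Theta(x)=\tfrac{h}{2}\Theta'+\tfrac{h^2}{8}\Theta''+O(h^3),\qquad \theta'=\Theta(x+h)-\Theta(x+\tfrac h2)=\tfrac h2\Theta'+\tfrac{3h^2}{8}\Theta''+O(h^3),$$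
so $\theta'-\theta=\frac{h^2}4\Theta''+O(h^3)$ while $\theta^2=\frac{h^2}{4}\Theta'^2+O(h^3)$. With $\Theta'=(1+x^2)^{-1}$ this gives $a=\Theta''/\Theta'^2=-2x$. On the other side, $\kappa=(1+x^2)^{-3/2}$ and its arclength derivative is $-3x(1+x^2)^{-5/2}(1+x^2)^{-1/2}=-3x\,\kappa^2$, so $\frac23Y\kappa/\kappa^2=-2x$. The arclength traveled is $h(1+x^2)^{1/2}+O(h^2)=2(1+x^2)^{3/2}\theta+O(\theta^2)=\frac2\kappa\theta+O(\theta^2)$. Both coefficients agree.

*Proof.* **Preparation.** Let $\rho$ be the signed distance to $S$, smooth near $S$ and positive inside. Then $|\nabla\rho|=1$, $\nabla\rho=\nu$ on $S$, and differentiating $|\nabla\rho|^2=1$ gives $D^2\rho(\cdot,\nabla\rho)=0$. If $c$ is a curve in $S$ with $c'=u$, then $0=(\rho\circ c)''=D^2\rho(u,u)+\langle\nu,c''\rangle$. Differentiating $\langle\nu,c'\rangle=0$ gives $\langle\nu,c''\rangle=-\langle d\nu(u),u\rangle=II(u,u)$. So $D^2\rho(u,u)=-\kappa$ on $N$.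

**Smoothness.** The ray leaves $S$ at $t=0$, and we want its second meeting with $S$ as a smooth function. Write $\rho(q+tv)=t\,k(x,\theta,t)$, where $k=\int_0^1d\rho_{q+stv}(v)\,ds$ is smooth, $k(x,\theta,0)=\sin\theta$ and $\partial_tk(x,0,0)=\frac12D^2\rho(u,u)=-\kappa/2\neq0$. By the implicit function theorem and compactness of $N$ there is a smooth $\tau(x,\theta)$, $|\theta|<\theta_0$, with
$$k(x,\theta,\tau)=0,\qquad\tau(x,0)=0,\qquad \partial_\theta\tau(x,0)=-\frac{\partial_\theta k}{\partial_tk}=\frac2\kappa .$$
For small $\theta>0$ we have $\tau>0$. By strict convexity the ray meets $S$ in exactly one point with $t>0$, so $q'=q+\tau v$ is the next impact point.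

With $\nu'=\nu(q')$ and $v'=v-2\langle v,\nu'\rangle\nu'=\cos\theta'u'+\sin\theta'\nu'$ we get
$$\sin\theta'=-\langle v,\nu'\rangle,\qquad \cos\theta'\,u'=v+\sin\theta'\,\nu' .$$
At $\theta=0$ these formulas give $q'=q$, $\theta'=0$, $u'=u$. So after shrinking $\theta_0$ they are smooth in $(x,\theta)$ for $|\theta|<\theta_0$, and they define $\hat f$, with $\hat f(x,0)=(x,0)$.

**First order.** We have $q'=q+\frac{2\theta}\kappa u+O(\theta^2)$, hence $\nu'=\nu+\frac{2\theta}\kappa d\nu(u)+O(\theta^2)$ and
$$\langle v,\nu'\rangle=\theta+\frac{2\theta}\kappa(-\kappa)+O(\theta^2)=-\theta+O(\theta^2).$$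
So $\theta'=\theta+O(\theta^2)$ and $u'=v+\theta\nu+O(\theta^2)=u+2\theta\nu+O(\theta^2)$. Hence $\partial_\theta(q',u')|_{\theta=0}=\frac2\kappa(u,\kappa\nu)=bY$.

**Second order.** Let $g(t)=\rho(q+tv)=t\sin\theta+\frac A2t^2+\frac B6t^3+O(t^4)$ with $A=D^2\rho_q(v,v)$, $B=D^3\rho_q(v,v,v)$. Dividing $g(\tau)=0$ by $\tau$ gives $A\tau=-2\sin\theta-\frac B3\tau^2+O(\tau^3)$. Since $g'(\tau)=\langle\nabla\rho(q'),v\rangle=\langle\nu',v\rangle=-\sin\theta'$,
$$-\sin\theta'=\sin\theta+A\tau+\frac B2\tau^2+O(\tau^3)=-\sin\theta+\frac B6\tau^2+O(\tau^3).$$
With $\tau^2=4\theta^2/\kappa^2+O(\theta^3)$ and $B=B_0+O(\theta)$, $B_0=D^3\rho(u,u,u)$, this gives $\theta'=\theta-\frac{B_0}6\frac4{\kappa^2}\theta^2+O(\theta^3)$. Finally we differentiate $\kappa=-D^2\rho(u,u)$ along a geodesic, where $u'=\kappa\nu$: $Y\kappa=-D^3\rho(u,u,u)-2\kappa D^2\rho(u,\nu)=-B_0$, because $D^2\rho(\cdot,\nu)=0$. Thus $a=\frac23Y\kappa/\kappa^2$. $\square$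

The second structural fact is the exactness promised in Section 3.

**Lemma 2 (exactness).** Let $\lambda_{(q,u)}(\xi)=\langle u,dq(\xi)\rangle$ on $N$ and $\beta=\cos\theta\,\lambda$ on $N\times(0,\pi/2)$. Then $d\beta$ is symplectic, and $f^*\beta-\beta=d\tau$ with $\tau=|q'-q|$, wherever both sides are defined. Also $\lambda(Y)=1$.

*Proof.* Since $dq$ is tangent to $S$, $\beta=\langle v,dq\rangle$. Under the diffeomorphism $(q,u,\theta)\mapsto(q,p)$, $p=\cos\theta\,u$, onto $\{0<|p|<1\}\subset TS\cong T^*S$, $\beta$ is the canonical 1-form $\langle p,dq\rangle$, so $d\beta$ is symplectic. Since $q'-q=\tau v$ with $|v|=1$, $d\tau=\langle v,dq'-dq\rangle$. And $\langle v,dq'\rangle=\langle v',dq'\rangle$, because $v'-v$ is parallel to $\nu(q')$ and $dq'$ is tangent to $S$ at $q'$. So $d\tau=\langle v',dq'\rangle-\langle v,dq\rangle=f^*\beta-\beta$. Finally $\lambda(Y)=\langle u,u\rangle=1$. $\square$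

## 5. Rescaling: $n$ bounces as the time-one map of a flow

Let $Q=N\times(0,\infty)\ni(x,r)$, $\pi:Q\to N$ the projection, $\sigma_\eta(x,r)=(x,\eta r)$, and
$$F_\eta=\sigma_\eta^{-1}\circ\hat f\circ\sigma_\eta:\ (x,r)\mapsto\big(\hat f_1(x,\eta r),\ \eta^{-1}\hat f_2(x,\eta r)\big).$$
Since $\hat f_2(x,\theta)=\theta h(x,\theta)$ with $h$ smooth and $h(x,0)=1$, the second component is $r\,h(x,\eta r)$. So the formula is smooth in $(x,r,\eta)$ on $\{|\eta r|<\theta_0\}$, including $\eta=0$, and for $\eta$ near $0$ (locally uniformly) the second component is positive. By Lemma 1,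
$$F_0=\mathrm{id},\qquad \partial_\eta F_\eta|_{\eta=0}=Z:=\big(r\,b\,Y,\ a\,r^2\big).\tag{2}$$
In the disc $b=2$, $a=0$, and $Z=2r\,\partial_\omega$ on the counterclockwise component; its time-one map is (1).

**The flow of $Z$ is complete, and $G=\kappa^{-1/3}r$ is conserved.** Indeed
$$ZG=-\frac13\kappa^{-4/3}(Y\kappa)\frac2\kappa r^2+\kappa^{-1/3}\cdot\frac23\frac{Y\kappa}{\kappa^2}r^2=0 .$$
The sets $\{c_1\le G\le c_2\}$, $c_1>0$, are compact because $N$ is compact and $\kappa>0$. So every orbit stays in a compact set. Call the flow $\varphi^t$. Up to a change of time, the $x$-component follows the geodesic flow.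

Next we compare $F_{1/n}^k$, $k\le n$, with $\varphi^{k/n}$. We state the comparison for a general family, because we shall apply it to $F_\eta$ and to its tangent map. The estimate with the factor $k$ is used for the least period in Section 10. Distances are Riemannian distances; all points compared lie in the same component.

**Lemma 3.** Let $W$ be a Riemannian manifold and $\Psi_\eta$ a family of maps into $W$, smooth on a neighborhood of $W\times\{0\}$, with $\Psi_0=\mathrm{id}$ and $\partial_\eta\Psi_\eta|_0=V$ complete with flow $\psi^t$. For $B\subset W$ compact there are $C_0,n_1$ such that for $n\ge n_1$, $0\le k\le n$, the map $\Psi_{1/n}^k$ is defined on $B$ and $h_k:=\psi^{-k/n}\circ\Psi_{1/n}^k$ satisfies $\operatorname{dist}(h_k(w),w)\le C_0k/n^2$ on $B$. In particular $\max_{k\le n}\sup_B\operatorname{dist}(\Psi^k_{1/n},\psi^{k/n})\to0$.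

*Proof.* The idea is to pull each step back to time $0$ and add up the errors. Let $B''$ be a compact neighborhood of $B$ and $B'=\bigcup_{0\le t\le1}\psi^t(B'')$, a compact set. Since $\Psi_\eta$ and $\psi^\eta$ agree to first order at $\eta=0$, Taylor's formula in finitely many charts shows that for $n$ large and $y\in B'$ the points $\Psi_{1/n}(y)$ and $\psi^{1/n}(y)$ are joined by a curve of length $O(n^{-2})$ inside a fixed compact neighborhood of $B'$, uniformly in $y$. The maps $\psi^{-t}$, $t\in[0,1]$, have bounded derivative on that neighborhood. So there is $C_0$ with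
$$\operatorname{dist}\big(\psi^{-t}\Psi_{1/n}(y),\ \psi^{-t}\psi^{1/n}(y)\big)\le C_0n^{-2}\qquad(y\in B',\ t\in[0,1]).$$
If $k<n$ and $h_k(w)\in B''$, then $y:=\Psi^k_{1/n}(w)=\psi^{k/n}(h_k(w))\in B'$. With $t=(k+1)/n$ the two points in the last display are $h_{k+1}(w)$ and $h_k(w)$, so $\operatorname{dist}(h_{k+1}(w),h_k(w))\le C_0n^{-2}$. By induction $\operatorname{dist}(h_k(w),w)\le C_0k/n^2\le C_0/n$. As $B$ is compact in the interior of $B''$, for $n$ large this keeps $h_k(w)$ in $B''$, and the induction runs up to $k=n$. For the last claim, apply $\psi^{k/n}$ to $h_k(w)$ and $w$: $\psi^t$ is uniformly continuous on $B''$, uniformly in $t\in[0,1]$. $\square$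

**Consequence.** Apply Lemma 3 to $F_\eta$ on $Q$, and to the tangent maps $TF_\eta$ on $TQ$. In charts $F_\eta=\varphi^\eta+O(\eta^2)$ in $C^\infty$ on compact sets, so $TF_\eta=T\varphi^\eta+O(\eta^2)$, and the generator of the family $TF_\eta$ has the flow $T\varphi^t$, which is complete. Taking for $B$ the tangent vectors of length $\le1$ over a compact set, we get on compact subsets of $Q$:
$$F^k_{1/n}\ \text{is, uniformly in } k\le n,\ C^1\text{-close to }\varphi^{k/n}\ \text{as }n\to\infty.\tag{3}$$
For $n$ large these iterates stay in a fixed compact subset of $Q$, where $0<r/n<\theta_0$. There $F_{1/n}=\sigma_{1/n}^{-1}f\sigma_{1/n}$ is conjugate to the actual billiard map. So a fixed point $y$ of $F^n_{1/n}$ there gives $f^n(z)=z$ for $z=\sigma_{1/n}(y)$, and $Df^n(z)$ is conjugate to $DF^n_{1/n}(y)$.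

## 6. A circle of fixed points over a closed geodesic

Let $\gamma$ be as in Theorem 1, with lift $\Gamma$ and length $\ell$. We look for the analogue of the circle $r=\pi$, and we compute the derivative of $\varphi^1$ along it. Put
$$c=\frac12\int_\Gamma\kappa^{2/3}\,ds,\qquad C=\{(x,c\,\kappa(x)^{1/3}):x\in\Gamma\}=\{G=c\}\cap\pi^{-1}\Gamma .$$
Since $G$ is conserved and the $x$-component moves along $\Gamma$, $C$ is invariant. The speed is $ds/dt=rb=2c\kappa^{-2/3}>0$, so $C$ is a periodic orbit of $Z$ of least period $\int_\Gamma\kappa^{2/3}ds/(2c)=1$. (In the disc $c=\frac12\cdot2\pi=\pi$, as it should be.) In particular $\varphi^1=\mathrm{id}$ on $C$.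

Let $y\in C$, $x=\pi y$, $A_0=D\varphi^1(y)$, $E=r\partial_r$. Three relations determine what we need about $A_0$.

* $A_0Z=Z$, as for any periodic orbit of a flow.
* $A_0E=E+Z$. Let $\Sigma_e(x,r)=(x,er)$. Then $Z\circ\Sigma_e=(erbY,e^2ar^2)=e\,D\Sigma_e(Z)$, so $\varphi^t\circ\Sigma_e=\Sigma_e\circ\varphi^{et}$. Differentiating this in $e$ at $e=1$, $t=1$, at the point $y$, gives $A_0E=E+Z$.
* $\pi\varphi^1(w)=g^{s(w)}(\pi w)$ with $s(w)=\int_0^1(rb)(\varphi^tw)\,dt$, which is smooth, and $s(y)=\ell$. So $D\pi A_0w=Dg^\ell D\pi w+ds(w)Y$ for $w\in T_yQ$. Now $D\pi$ induces an isomorphism $T_yQ/\operatorname{span}(E,Z)\cong T_xN/\mathbb RY$, since $D\pi E=0$ and $D\pi Z=rbY$. Under it, $A_0$ induces $P$.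

Hence
$$\chi_{A_0}(X)=(X-1)^2\chi_P(X).\tag{4}$$
Suppose $D\pi(A_0-I)w=0$. Then $(P-I)[w]=0$ in the quotient, and $[w]=0$ by nondegeneracy, so $w=\alpha E+\beta Z$ and $(A_0-I)w=\alpha Z$. Since $D\pi Z\ne0$, $\alpha=0$. Counting dimensions ($2d$ and $2d-1$),
$$D\pi\circ(A_0-I):T_yQ\to T_{\pi y}N\ \text{ is onto with kernel }\ \mathbb RZ.\tag{5}$$

## 7. Solving all but one of the fixed-point equations

We want fixed points of $F_{1/n}^n$, which is $C^1$-close to $\varphi^1$ near $C$. The sensible first move is the implicit function theorem at a point of $C$. It fails: $(A_0-I)Z=0$, so $A_0-I$ is not invertible. The second-to-last example of Section 3 (the map with $r'=r+\epsilon$) shows that this is not a technical defect: a small perturbation of a map with a circle of fixed points may have none. What (5) does allow is to solve the $2d-1$ equations $\pi F_{1/n}^n(y)=\pi(y)$ in the directions transverse to $C$. This leaves a curve of solutions and one scalar equation.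

**Step 1 (the curve $C_n$).** *This step constructs a closed curve $C_n$ near $C$ on which $F_{1/n}^n$ does not move the $N$-component.*

*Coordinates.* By Lemma 2 the manifold $N\times(0,\pi/2)$ is symplectic, hence orientable. So $N$ is orientable, and so is $Q$. The normal bundle of the embedded circle $C$ is therefore an orientable bundle over a circle, hence trivial. So a tubular neighborhood $U$ of $C$ has coordinates $(t,\mathsf b)\in\mathbb R/\mathbb Z\times B$, $B\subset\mathbb R^{2d-1}$ a ball, with $(t,0)=\varphi^t(y_0)$; thus $\partial_t=Z$ on $C$. In the same way $\pi^*TN|_U$ is trivial, being orientable over a space homotopy equivalent to a circle. Fix a Riemannian metric on $N$ and a trivialization.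

*The equations.* Since $\varphi^1=\mathrm{id}$ on $C$, for $U$ small and $n$ large we may let $s_n(y)\in\mathbb R^{2d-1}$ represent $\exp_{\pi y}^{-1}(\pi F_{1/n}^ny)$ and $s(y)$ represent $\exp_{\pi y}^{-1}(\pi\varphi^1y)$. By (3), $s_n\to s$ in $C^1(U)$. We have $s_n(y)=0$ if and only if $\pi F^n_{1/n}y=\pi y$. At such a point
$$Ds_n(y)w\ \text{ represents }\ D\pi\,DF_{1/n}^n(y)w-D\pi\,w .\tag{6}$$
To see this, note that $(x,x')\mapsto\exp_x^{-1}(x')$ vanishes on the diagonal. So its derivative there kills $(\xi,\xi)$ and sends $(0,\xi')$ to $\xi'$, that is, $(\xi,\xi')$ to $\xi'-\xi$; and at a zero the choice of trivialization adds no further term. The same holds for $s$ and $\varphi^1$. Since $s(t,0)=0$ for all $t$, $\partial_ts(t,0)=0$. By (5), $Ds(t,0)$ is onto with kernel $\mathbb R\partial_t$, so $L_t:=\partial_{\mathsf b}s(t,0)$ is invertible.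

*Solving.* Choose $\varrho>0$ with $\|L_t^{-1}\partial_{\mathsf b}s(t,\mathsf b)-I\|\le\frac14$ for $|\mathsf b|\le\varrho$ and all $t$. For $n$ large, $\|L_t^{-1}\partial_{\mathsf b}s_n(t,\mathsf b)-I\|\le\frac12$ for $|\mathsf b|\le\varrho$, and $\epsilon_n:=\sup_t|L_t^{-1}s_n(t,0)|\le\varrho/4$; moreover $\epsilon_n\to0$. Then $\mathsf b\mapsto\mathsf b-L_t^{-1}s_n(t,\mathsf b)$ is a $\frac12$-contraction, and it maps $\{|\mathsf b|\le\varrho\}$ into $\{|\mathsf b|\le\frac34\varrho\}$. So there is a unique $\mathsf b_n(t)$ with $|\mathsf b_n(t)|\le\varrho$ and $s_n(t,\mathsf b_n(t))=0$. From $|\mathsf b_n|\le\epsilon_n+\frac12|\mathsf b_n|$ we get $|\mathsf b_n(t)|\le2\epsilon_n\to0$. As $\partial_{\mathsf b}s_n$ is invertible there, the implicit function theorem gives a local smooth solution through $(t,\mathsf b_n(t))$. By uniqueness it is $\mathsf b_n$, so $\mathsf b_n$ is smooth on $\mathbb R/\mathbb Z$. Finally $\mathsf b_n'=-(\partial_{\mathsf b}s_n)^{-1}\partial_ts_n\to0$ uniformly, because $\partial_ts_n(t,\mathsf b_n(t))\to\partial_ts(t,0)=0$. Thus $\mathsf b_n\to0$ in $C^1$.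

Put $y_n(t)=(t,\mathsf b_n(t))$, $C_n=y_n(\mathbb R/\mathbb Z)$, $x_n=\pi y_n$, and
$$\mu_n(t)=r\big(F_{1/n}^ny_n(t)\big)-r\big(y_n(t)\big).$$
By construction
$$\pi F_{1/n}^n(y_n(t))=x_n(t)\quad\text{for all }t,\tag{7}$$
so $y_n(t)$ is fixed by $F^n_{1/n}$ if and only if $\mu_n(t)=0$.

## 8. Exactness makes the defect change sign

**Step 2 ($\mu_n\equiv0$ or $\mu_n$ takes both signs).** *This step solves the last equation, in two ways: at a zero where $\mu_n'\ge0$ and at a zero where $\mu_n'\le0$.*

Let $\beta_n=\sigma_{1/n}^*\beta=\cos(r/n)\,\lambda$. By Lemma 2, $(f^n)^*\beta-\beta=d\sum_{j<n}\tau\circ f^j$. Since $F_{1/n}=\sigma_{1/n}^{-1}f\sigma_{1/n}$, the form $(F_{1/n}^n)^*\beta_n-\beta_n$ is exact near $C_n$. Its integral over the closed curve $C_n$ is therefore $0$. By (7) the curve $F^n_{1/n}(y_n(t))$ has the same $N$-component $x_n(t)$ as $y_n(t)$, so this says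
$$\int_0^1\Big[\cos\frac{r(F_{1/n}^ny_n(t))}n-\cos\frac{r(y_n(t))}n\Big]\lambda(x_n'(t))\,dt=0 .$$
As $n\to\infty$, $y_n\to C$ in $C^1$, so $\lambda(x_n')$ converges uniformly to $\lambda(D\pi Z)|_C=rb\,\lambda(Y)=rb>0$, and it is positive for $n$ large. The bracket has the sign of $-\mu_n(t)$, since $\cos$ is decreasing on $(0,\pi/2)$. A continuous integrand that has the sign of $-\mu_n$ everywhere and integral $0$ is either identically $0$ or takes both signs, and the claim follows.

If $\mu_n$ takes both signs, the first zero after a point where $\mu_n<0$ has $\mu_n'\ge0$, and the first zero after a point where $\mu_n>0$ has $\mu_n'\le0$. If $\mu_n\equiv0$, every point serves for both.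

## 9. The pair of eigenvalues near $1$

**Step 3 (sign of the determinant).** *This step relates $\det(A-I)$ at a fixed point to $\mu_n'$, with a factor of constant sign.*

At a zero $t$ of $\mu_n$ let $y=y_n(t)$, $A=DF_{1/n}^n(y)$, $\mathsf t=y_n'(t)=\partial_t+\mathsf b_n'(t)\cdot\partial_{\mathsf b}$. Differentiating (7) and the definition of $\mu_n$ along the curve gives
$$(A-I)\mathsf t=\mu_n'(t)\,\partial_r .$$
By (6), $D\pi(A-I)\partial_{\mathsf b_j}$ is represented by $\partial_{\mathsf b_j}s_n$. So with respect to the basis $(\mathsf t,\partial_{\mathsf b_1},\dots,\partial_{\mathsf b_{2d-1}})$ in the source and $(\partial_r,\text{frame of }TN)$ in the target, $A-I$ has the matrix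
$$\begin{pmatrix}\mu_n'(t)&*\\0&\partial_{\mathsf b}s_n\end{pmatrix}.$$
Therefore $\det(A-I)=\mu_n'(t)\,e_n(t)$, where $e_n(t)$ is $\det\partial_{\mathsf b}s_n(t,\mathsf b_n(t))$ times the determinant of the change between these two bases of $T_yQ$. The function $e_n$ is defined for all $t\in\mathbb R/\mathbb Z$. As $\mathsf b_n\to0$ in $C^1$, it converges uniformly to the same expression for $s$ along $C$, namely $\det L_t$ times the determinant of the change between $(\partial_t,\partial_{\mathsf b})$ and $(\partial_r,\text{frame})$: a continuous, nowhere vanishing function on the circle. So for $n$ large $e_n$ has a constant sign $\varsigma\in\{\pm1\}$, independent of $t$.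

**Step 4 (spectrum).** *This step chooses the right zero of $\mu_n$ and forces the pair near $1$ onto the unit circle.*

By (3) and $y_n\to C$, $A$ is uniformly close to $D\varphi^1$ at $(t,0)\in C$, whose characteristic polynomial is $(X-1)^2\chi_P$ for every $t$, by (4). Choose $0<\delta<\frac12$ with no root of $\chi_P$ in $|z-1|\le2\delta$. For $n$ large, at every fixed point on $C_n$, exactly two eigenvalues $\lambda_1,\lambda_2$ of $A$ lie in $|z-1|<\delta$. The remaining $2d-2$ lie in $|z-1|>2\delta$ and are close to $\operatorname{spec}P$. The product $p_n$ of $(\lambda-1)$ over these remaining ones is real (they are permuted by conjugation) and close to $\det(P-I)\ne0$; for $d=1$, $p_n=1$. So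
$$\det(A-I)=(\lambda_1-1)(\lambda_2-1)\,p_n,\qquad\operatorname{sign}p_n=\operatorname{sign}\det(P-I).$$
By Step 2 choose a zero of $\mu_n$ where $\varsigma\,\mu_n'\cdot\det(P-I)\ge0$. By Step 3,
$$(\lambda_1-1)(\lambda_2-1)\ge0\tag{8}$$
there. The matrix $A$ is real and preserves the symplectic form $(d\beta_n)_y$, so its spectrum is invariant, with multiplicity, under $\lambda\mapsto\bar\lambda$ and $\lambda\mapsto1/\lambda$. Since
$$|1/\lambda_i-1|=\frac{|\lambda_i-1|}{|\lambda_i|}<\frac\delta{1-\delta}<2\delta$$
and no other eigenvalues lie in $|z-1|\le2\delta$, the multiset $\{\lambda_1,\lambda_2\}$ is invariant under both operations.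

* Suppose $\lambda_1,\lambda_2$ are real; they are positive. Either each equals its own inverse, so both equal $1$, or $\lambda_2=1/\lambda_1$ with $\lambda_1\ne1$. In the latter case $(\lambda_1-1)(\lambda_2-1)=-(\lambda_1-1)^2/\lambda_1<0$, contradicting (8).
* If they are not real, then $\lambda_2=\bar\lambda_1$ and $1/\lambda_1\in\{\lambda_1,\bar\lambda_1\}$. As $1/\lambda_1=\lambda_1$ would make $\lambda_1$ real, $1/\lambda_1=\bar\lambda_1$, that is, $|\lambda_1|=1$.

So $\{\lambda_1,\lambda_2\}=\{1,1\}$ or $\{e^{\pm i\alpha_n}\}$ with $\alpha_n\ne0$. Since $\delta$ may be taken arbitrarily small (with $n$ correspondingly large), $\alpha_n\to0$. The point $z_n=\sigma_{1/n}(y)$ satisfies $f^n(z_n)=z_n$, and $Df^n(z_n)$ is conjugate to $A$.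

## 10. The least period is $n$

**Step 5 (least period).** *This step excludes that $z_n$ has a period smaller than $n$.* The least period of a fixed point of $F^n_{1/n}$ divides $n$, so it is $n$ or at most $n/2$. Suppose that for infinitely many $n$ some fixed point $y_n\in C_n$ of $F_{1/n}^n$ satisfies $F_{1/n}^ky_n=y_n$ with $k=k_n\mid n$, $1\le k<n$. Pass to a subsequence with $y_n\to y\in C$ and $k/n\to s\in[0,\frac12]$.

* If $s>0$, (3) gives $\varphi^s(y)=y$, contradicting least period $1$ on $C$.
* If $s=0$, closeness to $\varphi^0=\mathrm{id}$ gives nothing, and we need the sharper estimate of Lemma 3. We have $h_k(y_n)=\varphi^{-k/n}F_{1/n}^ky_n=\varphi^{-k/n}(y_n)$, so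
$$\operatorname{dist}(\varphi^{-k/n}(y_n),y_n)\le C_0\,k/n^2 .$$
On the other hand, the coordinate $t$ on $U$ is locally a smooth real function with $dt(Z)=1$ on $C$, so $dt(Z)\ge\frac12$ near $C$. Hence for $k/n$ small $t$ changes by at least $\frac12k/n$ between $\varphi^{-k/n}(y_n)$ and $y_n$. As $t$ is locally Lipschitz, $\operatorname{dist}(\varphi^{-k/n}(y_n),y_n)\ge c'k/n$ with a constant $c'>0$. The two inequalities give $c'\le C_0/n$, a contradiction for $n$ large.

So for $n$ large all fixed points of $F_{1/n}^n$ on $C_n$ have least period $n$; in particular $z_n$ has least period $n$ under $f$. This proves Theorem 1. $\blacksquare$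

## 11. Making a closed geodesic nondegenerate

We prove Theorem 2. For $d=1$ there is nothing to prove. Let $d\ge2$. By the Lyusternik–Fet theorem (every closed Riemannian manifold has a nonconstant closed geodesic) there is a closed geodesic on $S$. Passing to the least period of its lift, let $\gamma:\mathbb R/\ell\to S$ be a prime one, of unit speed. It may be degenerate. We push $S$ inward near a short arc of $\gamma$, to second order off $\gamma$, so that $\gamma$ stays a geodesic while the curvature along it goes up.

**Step 1 (a free arc).** *The perturbation must not be felt by $\gamma$ where it passes through the same place again, so we need an arc of $\gamma$ free of self-intersections.* Suppose $\gamma(s)=\gamma(s')$ with $s\ne s'$ in $\mathbb R/\ell$. Then $\gamma'(s)\neq\gamma'(s')$ since $\gamma$ is prime. Also $\gamma'(s)\ne-\gamma'(s')$: otherwise, with $s,s'$ lifted to $\mathbb R$, $\gamma(s+h)=\gamma(s'-h)$ for all $h$, hence $\gamma'(s+h)=-\gamma'(s'-h)$, and at $h=(s'-s)/2$ a unit vector equals its negative. So $\gamma'(s),\gamma'(s')$ are linearly independent. Then $(\sigma,\sigma')\mapsto\gamma(\sigma)-\gamma(\sigma')$,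 in a chart, is an immersion near $(s,s')$, so $(s,s')$ is isolated among the pairs with $\gamma(s)=\gamma(s')$. As $\gamma$ is an immersion of a compact curve, there is $\delta_0>0$ such that all such pairs satisfy $\operatorname{dist}(s,s')\ge\delta_0$. They form a compact set of isolated points, so a finite set. Hence there is a compact interval $I$, of positive length less than $\ell$, containing no self-intersection parameter: $\gamma|_I$ is injective and $\gamma(I)\cap\gamma((\mathbb R/\ell)\setminus I)=\emptyset$.

Let $\Phi:I\times\{|z|<\epsilon_0\}\to S$, $z\in\mathbb R^{d-1}$, be the Fermi coordinates $\Phi(s,z)=\exp_{\gamma(s)}(\sum_iz_ie_i(s))$ from a parallel orthonormal normal frame $(e_i)$ along $\gamma|_I$. For $\epsilon_0$ small $\Phi$ is injective and an immersion. Let $I'\subset\operatorname{int}I$ be a compact interval of positive length. The compact sets $\gamma(I')$ and $\gamma((\mathbb R/\ell)\setminus\operatorname{int}I)$ are disjoint, so for small $\epsilon_1\in(0,\epsilon_0)$ the set $T:=\Phi(I'\times\{|z|\le\epsilon_1\})$ is disjoint from the latter. Since $\Phi$ is injective,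 $\gamma$ meets $T$ only in $\{z=0\}$.

**Step 2 (the perturbed bodies).** *We define $K_\epsilon$ and check that it is again a smooth convex body.* Let $\psi\ge0$, $\psi\not\equiv0$, be a smooth function of $s$ supported in the interior of $I'$, and $\chi$ a smooth cutoff supported in $\{|z|<\epsilon_1\}$ with $\chi=1$ near $0$. Put
$$u=\tfrac12\psi(s)\chi(z)|z|^2\ \text{ in the coordinates }\Phi,\text{ extended by }0,\qquad \iota_\epsilon(q)=q+\epsilon\,u(q)\,\nu(q).$$
For small $\epsilon\ge0$ this is an embedding of $S$, $C^\infty$-close to the inclusion, with positive definite second fundamental form (an open condition on a compact manifold), and $\iota_\epsilon=\mathrm{id}$ on $\gamma$. Let $S_\epsilon=\iota_\epsilon(S)$, let $\nu_\epsilon$ be its unit normal obtained by deforming $\nu$, and let $D$ be the bounded region enclosed by $S_\epsilon$.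

The Gauss map $\nu_\epsilon:S_\epsilon\to\mathbb S^d$ is a local diffeomorphism from a compact connected manifold to the simply connected $\mathbb S^d$ ($d\ge2$), hence a diffeomorphism. For $q\in S_\epsilon$ the critical points of $\langle\cdot-q,\nu_\epsilon(q)\rangle$ on $S_\epsilon$ are the points with normal $\pm\nu_\epsilon(q)$. So there are exactly two, the minimum and the maximum. As $q$ is a strict local minimum (positive second fundamental form), it is not the maximum, so it is the unique global minimum. Thus $S_\epsilon$ lies in the half-space $H_q=\{p:\langle p-q,\nu_\epsilon(q)\rangle\ge0\}$, with $S_\epsilon\cap\partial H_q=\{q\}$. The complement of $H_q$ is connected, unbounded and disjoint from $S_\epsilon$, so $\bar D\subset H_q$ too.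

Conversely let $p\notin\bar D$, with nearest point $q\in\bar D$. Then $q\in S_\epsilon$, and $p-q$ is normal to $S_\epsilon$ at $q$. Since $\bar D\subset H_q$, the points $q+h\nu_\epsilon(q)$, $h>0$ small, lie on the side of $S_\epsilon$ occupied by $D$, whereas the half-open segment from $q$ (excluded) to $p$ avoids $\bar D$. So $p-q$ is a negative multiple of $\nu_\epsilon(q)$, and $p\notin H_q$. Hence $\bar D=\bigcap_qH_q$ is convex. Moreover $D$ is open in $H_q$, so it misses $\partial H_q$, and $\bar D\cap\partial H_q=\{q\}$ for each boundary point $q$: $\bar D$ is strictly convex. So $S_\epsilon$ bounds a smooth convex body $K_\epsilon$, $C^\infty$-close to $K$ for $\epsilon$ small.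

**Step 3 (the effect on $\gamma$).** *We show that $\gamma$ remains a prime closed geodesic and compute the change of its Jacobi operator.* From $d\iota_\epsilon(w)=w+\epsilon\,du(w)\,\nu+\epsilon u\,d\nu(w)$, the induced metric pulled back to $S$ is
$$g_\epsilon=g-2\epsilon u\,II+\epsilon^2\big(u^2\langle d\nu,d\nu\rangle+du\otimes du\big).$$
On $T$ the difference $k=g_\epsilon-g$ is $O(|z|^2)$, because $u=O(|z|^2)$ and $du=O(|z|)$; off $T$ it vanishes. So $k$ and its first derivatives vanish along $\gamma$. Hence $g_\epsilon$ and its Christoffel symbols agree with those of $g$ along $\gamma$, and $\gamma$ is still a unit-speed prime closed geodesic, with the same normal bundle and the same parallel transport.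

In the coordinates $\Phi$ the Christoffel symbols, equivalently the first derivatives of the metric components, vanish along $\gamma$ for both metrics. So do their $s$-derivatives. Therefore along $\gamma$, for normal indices $i,j$ and for either metric (whose components are $\delta_{ij}$ there), with $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$,
$$\langle R(\partial_i,\partial_s)\partial_s,\partial_j\rangle=\partial_i\Gamma^j_{ss}-\partial_s\Gamma^j_{is}=\partial_i\Gamma_{ss}^j=\partial_i\partial_sg_{sj}-\tfrac12\partial_i\partial_jg_{ss}=-\tfrac12\partial_i\partial_jg_{ss}.$$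
So these components change exactly by $-\frac12\partial_i\partial_jk_{ss}$. Now $k_{ss}=-2\epsilon u\,II_{ss}+O(|z|^4)$, because $u^2$ and $(\partial_su)^2$ are $O(|z|^4)$. Near $z=0$, $u=\frac12\psi|z|^2$. Hence the change is $\epsilon\kappa(s)\psi(s)\delta_{ij}$, where $\kappa(s)=II(\gamma',\gamma')>0$. Thus the normal Jacobi operator of $\gamma$ for $g_\epsilon$ is
$$J_\epsilon=-\nabla_s^2-\mathcal R(s)-\epsilon\,\kappa\psi,\tag{9}$$
with $\mathcal Rw=R(w,\gamma')\gamma'$ the Jacobi endomorphism of $g$.

Splitting tangent vectors of the unit tangent bundle into horizontal and vertical parts identifies $T_xN/\mathbb RY$ with pairs $(w(0),\nabla_sw(0))$ of vectors normal to $\gamma'$, and $P$ with $(w(0),\nabla_sw(0))\mapsto(w(\ell),\nabla_sw(\ell))$ for normal Jacobi fields $w$. So *$\gamma$ is degenerate for $g_\epsilon$ if and only if $J_\epsilon w=0$ has a nonzero $\ell$-periodic normal solution $w$.*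

**Step 4 (monotonicity).** *We show that this happens for only finitely many $\epsilon$.* Use (9) to define $J_\epsilon$ for all $\epsilon\in[0,1]$. It is self-adjoint on periodic normal fields, with discrete spectrum $\lambda_1(\epsilon)\le\lambda_2(\epsilon)\le\cdots\to\infty$ and quadratic form $Q_\epsilon$.

Each $\lambda_k$ is strictly decreasing. Let $\epsilon<\epsilon'$ and let $V$ be the span of the first $k$ eigenfields of $J_\epsilon$. By min–max,
$$\lambda_k(\epsilon')\le\max_{w\in V,\ \|w\|=1}\Big[Q_\epsilon(w)-(\epsilon'-\epsilon)\int\kappa\psi|w|^2\Big]\le\lambda_k(\epsilon).$$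
If $\lambda_k(\epsilon')=\lambda_k(\epsilon)$, a maximizer $w\ne0$ satisfies $Q_\epsilon(w)=\lambda_k(\epsilon)$ and $\int\kappa\psi|w|^2=0$. The first gives $J_\epsilon w=\lambda_k(\epsilon)w$, as $w\in V$ and $\lambda_k(\epsilon)$ is the largest eigenvalue on $V$. The second gives $w=0$ on $\{\psi>0\}$, a nonempty open set. By uniqueness for linear ODEs $w\equiv0$, a contradiction.

So each $\lambda_k$ vanishes for at most one $\epsilon\in[0,1]$. For all but finitely many $k$ we have $\lambda_k(1)>0$, and then $\lambda_k(\epsilon)\ge\lambda_k(1)>0$ on $[0,1]$. Hence $J_\epsilon$ has nontrivial kernel for only finitely many $\epsilon\in[0,1]$. For arbitrarily small $\epsilon>0$, therefore, $\gamma$ is a nondegenerate prime closed geodesic of $\partial K_\epsilon$ with its induced metric, and $K'=K_\epsilon$ is as required in Theorem 2. $\blacksquare$
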